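\title{Unbounded bases of Iitaka fibrations with bounded Iitaka volume}

\begin{abstract}
We construct smooth complex projective threefolds $X_n$, $n\ge 2$, of Kodaira dimension two with semiample canonical class and Iitaka volume $\frac{16}{3}-\frac4n$, such that the base $Z_n$ of the Iitaka fibration has a singular point of type $A_{n-1}$. The surfaces $Z_n$ do not form a bounded family. This disproves a conjecture on the boundedness of the bases of Iitaka fibrations of $\epsilon$-lc pairs with bounded Iitaka volume. We also show that for pairs of dimension $d$ and bases of dimension $e$ the conjectured boundedness holds for all values of the parameters exactly when $e\in\{0,1,d\}$.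
\end{abstract}

\section{Introduction}\label{sec:intro}

Varieties are irreducible and defined over $\mathbb{C}$, and the fibers of a morphism of schemes of finite type over $\mathbb{C}$ are taken over closed points.

\subsection*{The problem}
Let $X$ be a normal projective variety and $D$ a $\mathbb{Q}$-Cartier divisor on $X$. The \emph{Iitaka dimension} $\kappa(D)$ is the largest dimension of the image of the rational map defined by $H^0(X,\mathcal{O}_X(\lfloor mD\rfloor))$, $m\ge1$, and $\kappa(D)=-\infty$ if all these spaces vanish. Replacing $m$ by a multiple $km$ does not lower the dimension of the image, because $s_i/s_0=s_is_0^{k-1}/s_0^k$; so $\kappa(D)$ can be computed with sufficiently divisible $m$. If $\kappa(D)\ge0$, the \emph{Iitaka volume} of $D$ is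
$$\operatorname{Ivol}(D)=\limsup_{m\to\infty}\frac{\kappa(D)!\;h^0(X,\mathcal{O}_X(\lfloor mD\rfloor))}{m^{\kappa(D)}},$$
and $\operatorname{Ivol}(D)=0$ if $\kappa(D)=-\infty$. For ample $D$ this is the self-intersection $D^{\dim X}$, by asymptotic Riemann--Roch.

A \emph{pair} $(X,B)$ consists of a normal projective variety $X$ and an effective $\mathbb{Q}$-divisor $B$ such that $K_X+B$ is $\mathbb{Q}$-Cartier. If $\mu\colon X'\to X$ is a proper birational morphism from a normal variety and $K_{X'}+B_{X'}=\mu^*(K_X+B)$, the \emph{log discrepancy} of a prime divisor $\Lambda\subset X'$ is $a(\Lambda,X,B)=1-\operatorname{mult}_\Lambda B_{X'}$. The pair is \emph{$\epsilon$-lc} if all log discrepancies are $\ge\epsilon$, and \emph{lc} if they are all $\ge0$. A set of real numbers is \emph{DCC} if it contains no strictly decreasing infinite sequence; the set $\{1-\frac1m : m\ge 1\}$ is an example. A set of varieties is a \emph{bounded family} if there is a projective morphism $\mathcal{Z}\to T$ of schemes of finite type such that every member of the set is isomorphic to some fiber.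

Fix $d\in\mathbb{N}$, $\epsilon,v\in\mathbb{Q}_{>0}$ and a DCC set $\mathcal{I}\subset[0,1]\cap\mathbb{Q}$. Let $\mathfrak{F}(d,\epsilon,v,\mathcal{I})$ be the set of varieties $Z$ for which there is a pair $(X,B)$ such that
\begin{enumerate}
\item[(1)] $(X,B)$ is $\epsilon$-lc, $\dim X=d$, and the coefficients of $B$ are in $\mathcal{I}$;
\item[(2)] $0<\operatorname{Ivol}(K_X+B)<v$;
\item[(3)] $f\colon X\dashrightarrow Z$ is the Iitaka fibration of $K_X+B$, where $Z=\operatorname{Proj}\bigoplus_{m\ge0}H^0(X,\mathcal{O}_X(\lfloor m(K_X+B)\rfloor))$.
\end{enumerate}
In (3) one has $\dim Z=\kappa(K_X+B)$. For $0\le e\le d$ let $\mathfrak{F}_e(d,\epsilon,v,\mathcal{I})$ be the subset of those $Z$ with $\dim Z=e$.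

The conjecture is that $\mathfrak{F}(d,\epsilon,v,\mathcal{I})$ is a bounded family. The problem we answer, whose source is Li's paper \cite{Li}, is the following special case. Let $B^h$ be the horizontal part of $B$, the sum, with coefficients, of the components of $B$ that dominate $Z$. \emph{Do the varieties $Z$ that arise as in \textup{(1)--(3)} from pairs $(X,B)$ with $\dim X=3$, $\dim Z=2$ and $B^h=0$ form a bounded family?}

The simplest cases suggest that they do. When $K_X+B$ is big, that is $e=d$, boundedness is a theorem of Hacon, McKernan and Xu. If $X=E\times Z$ with $E$ an elliptic curve and $Z$ a smooth surface with $K_Z$ ample, then $H^0(X,mK_X)=H^0(Z,mK_Z)$, so $\operatorname{Ivol}(K_X)=K_Z^2$, and these $Z$ are bounded by the big case. One would guess that in general the Iitaka volume is a volume on the base, and that mild singularities of $(X,B)$ force mild singularities on the base. It is the second guess that fails.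

\subsection*{Results}

\begin{theorem}\label{thm:A}
For every integer $n\ge2$ there is a smooth projective threefold $X_n$ with $K_{X_n}$ semiample and $\kappa(K_{X_n})=2$, whose Iitaka fibration is a morphism $f_n\colon X_n\to Z_n$ onto a normal projective surface, such that
$$\operatorname{Ivol}(K_{X_n})=\tfrac{16}{3}-\tfrac4n,$$
and $Z_n$ has a singular point that is \'etale locally $xy=z^n$ (type $A_{n-1}$). The set $\{Z_n\}_{n\ge2}$ is not bounded.
\end{theorem}

\begin{corollary}\label{cor:no}
For every $\epsilon\in(0,1]\cap\mathbb{Q}$, every DCC set $\mathcal{I}$ and every rational $v\ge\frac{16}{3}$, the varieties $Z$ arising as in \textup{(1)--(3)} from pairs with $\dim X=3$, $\dim Z=2$ and $B^h=0$ do not form a bounded family.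
\end{corollary}

\begin{proof}
Take the pairs $(X_n,0)$. Then $B^h=0$ and the condition on coefficients is vacuous (if one regards $0$ as a coefficient, assume $0\in\mathcal{I}$, here and in Theorem~\ref{thm:B}). Since $X_n$ is smooth, $K_{X'}-\mu^*K_{X_n}$ is effective for every proper birational $\mu\colon X'\to X_n$ from a normal variety, so all log discrepancies are $\ge1\ge\epsilon$.
\end{proof}

The restriction $\epsilon\le1$ loses nothing: prime divisors on $X$ have log discrepancy $\le1$, so for $\epsilon>1$ there are no $\epsilon$-lc pairs of positive dimension.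

\begin{theorem}\label{thm:B}
Let $0\le e\le d$. The set $\mathfrak{F}_e(d,\epsilon,v,\mathcal{I})$ is bounded for all $\epsilon,v,\mathcal{I}$ if and only if $e\in\{0,1,d\}$. If $2\le e\le d-1$, it is unbounded for every $\epsilon\in(0,1]$, every $\mathcal{I}$ and every $v\ge e!\,2^{e+1}/3$, already for $X$ smooth and $B=0$.
\end{theorem}

Thus $(d,e)=(3,2)$ is the lowest-dimensional case in which the conjecture fails.

The threefolds are quotients $(E\times S)/G$ of a product of an elliptic curve and a surface by a cyclic group. Section~\ref{sec:quot} reduces Theorem~\ref{thm:A} to finding suitable surfaces $S$ with a group action. Section~\ref{sec:local} contains the main idea, a cyclic action near a $(-3)$-curve. We compactify this local model by toric geometry in Section~\ref{sec:toric} and make the canonical class positive by a double cover in Section~\ref{sec:cover}. Unboundedness is proved with Fitting ideals in Section~\ref{sec:fitt}, and the bounded cases of Theorem~\ref{thm:B} are treated in Section~\ref{sec:bounded}.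

\section{Elliptic quotients and their Iitaka fibrations}\label{sec:quot}

When the canonical class is pulled back from an ample class, the Iitaka fibration and the Iitaka volume can be read off directly.

\begin{lemma}\label{lem:iitaka}
Let $f\colon X\to Z$ be a surjective morphism from a smooth projective variety to a normal projective variety of dimension $e$, with connected general fiber. Suppose $K_X\sim_{\mathbb{Q}}f^*A$ for an ample $\mathbb{Q}$-Cartier divisor $A$ on $Z$. Then $K_X$ is semiample, $\kappa(K_X)=e$, $\operatorname{Proj}\bigoplus_m H^0(X,mK_X)=Z$, the morphism $f$ is the Iitaka fibration of $K_X$, and $\operatorname{Ivol}(K_X)=A^e$.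
\end{lemma}

\begin{proof}
In the Stein factorization $X\to Z'\to Z$ the variety $Z'$ is finite over $Z$, of degree one because the general fiber of $f$ is connected. A finite birational morphism onto a normal variety is an isomorphism, so $f_*\mathcal{O}_X=\mathcal{O}_Z$. Choose $r\ge1$ with $rA$ Cartier and $rK_X\sim f^*(rA)$. The projection formula gives $H^0(X,krK_X)=H^0(Z,krA)$ for all $k\ge 0$. If $krA$ is very ample, then $|krK_X|$ is base point free and defines $f$ followed by an embedding. Since $\operatorname{Proj}$ does not change when a graded ring is replaced by its subring of degrees divisible by $r$, this proves everything except the last claim.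

Asymptotic Riemann--Roch on $Z$ shows that $e!\,h^0(X,mK_X)/m^e\to A^e$ along the multiples $m$ of $r$. It remains to see that the other residue classes do not give a larger limit. Fix a class $c$ modulo $r$. If $H^0(X,mK_X)=0$ for all $m\equiv c$, there is nothing to show. Otherwise pick $m_2\equiv c$ and a nonzero $s\in H^0(X,m_2K_X)$, and put $m_1=(r-1)m_2\equiv-c$. Multiplication by $s^{r-1}$ is injective, so $h^0(X,mK_X)\le h^0(X,(m+m_1)K_X)$ for all $m\equiv c$. Here $r$ divides $m+m_1$ and $m_1$ does not depend on $m$, so the $\limsup$ along the class $c$ is at most $A^e$.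
\end{proof}

Fix an elliptic curve $E$ once and for all. A group action on a smooth variety $S$ usually has fixed points and a singular quotient. A translation action on the extra factor $E$ removes the fixed points and does not change the canonical class.

\begin{lemma}\label{lem:quot}
Let a finite cyclic group $G$ act on a smooth projective variety $S$. Let $\tau\colon S\to Z$ be a $G$-invariant surjective morphism onto a normal projective variety which, over a dense open set $Z^\circ\subset Z$, is \'etale with $G$ acting simply transitively on the fibers. Suppose $K_S\sim_{\mathbb{Q}}\tau^*A$ with $A$ an ample $\mathbb{Q}$-Cartier divisor. Let $G$ act on $E$ through translation by a point of order $|G|$, and diagonally on $E\times S$. Then $X=(E\times S)/G$ is a smooth projective variety, and $\tau$ induces a morphism $f\colon X\to Z$ with general fiber $E$ that satisfies the hypotheses of Lemma~\ref{lem:iitaka}.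
\end{lemma}

\begin{proof}
The action on $E$ is free, hence so is the action on $E\times S$. Therefore the quotient map $q\colon E\times S\to X$ is finite \'etale and $X$ is smooth and projective. The $G$-invariant morphism $\tau\circ\mathrm{pr}_S$ descends to a surjection $f\colon X\to Z$. For $z\in Z^\circ$ the fiber is $(E\times\tau^{-1}(z))/G\cong(E\times G)/G\cong E$. Since $q$ is \'etale and $K_E\sim0$,
$$q^*K_X\sim\mathrm{pr}_S^*K_S\sim_{\mathbb{Q}}\mathrm{pr}_S^*\tau^*A=q^*f^*A .$$
Pushforward by the finite map $q$ preserves linear equivalence, and $q_*q^*$ is multiplication by $\deg q$. Hence $K_X\sim_{\mathbb{Q}}f^*A$.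
\end{proof}

\begin{example}[a curve as base]\label{ex:curve}
Let $m\ge5$ be odd, let $S$ be the smooth projective curve with affine equation $y^m=x(x-1)$, let $G=\mu_m$ act on $y$, and let $\tau=x\colon S\to\mathbb{P}^1$. The function $x(x-1)$ has order $1,1,-2$ at $0,1,\infty$, all prime to $m$, so $\tau$ is totally ramified over these three points and \'etale elsewhere. Riemann--Hurwitz gives $K_S\sim_{\mathbb{Q}}\tau^*(K_{\mathbb{P}^1}+\Delta)$ with $\Delta=(1-\frac1m)([0]+[1]+[\infty])$. So $X=(E\times S)/G$ is a smooth surface with $\operatorname{Ivol}(K_X)=-2+3(1-\frac1m)=1-\frac3m<1$, and $f$ has three fibers of multiplicity $m$, because $q$ is \'etale and $\tau^*[0],\tau^*[1],\tau^*[\infty]$ are $m$ times a point.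
\end{example}

The example tells us where to look. Suppose that in Lemma~\ref{lem:quot} we have $A\sim_{\mathbb{Q}}K_Z+\Delta$ with coefficients of $\Delta$ of the form $1-\frac1m$. Then $(Z,\Delta)$ is itself a pair with $K_Z+\Delta$ ample, with DCC coefficients and with volume $\operatorname{Ivol}(K_X)$. If these pairs were $\epsilon$-lc for one fixed $\epsilon$, the theorem of Hacon, McKernan and Xu would bound the varieties $Z$. But in Example~\ref{ex:curve} the branch points have log discrepancy $\frac1m\to0$, although $X$ is smooth and the volume is bounded. A smooth curve has no way to register this. A surface has: it can be blown up in more and more complicated ways.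

\section{A cyclic action near a $(-3)$-curve}\label{sec:local}

Locally it costs nothing to put a smooth threefold over a bad quotient singularity: take $(E\times\mathbb{C}^2)/G$. The difficulty is to make the singularity appear on the Iitaka base while the volume stays bounded. The idea is to keep one birational class of bases, and to let the canonical class force the base to be a blow-up that depends on $n$. A curve of $S$ on which $K_S$ is positive is not contracted by $\tau$ if $K_S\sim_{\mathbb{Q}}\tau^*A$. A smooth rational curve of self-intersection $-k$ has canonical degree $k-2$ by adjunction, so the first negative rational curve with this property is a $(-3)$-curve.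

Glue two copies $U_1,U_2$ of $\mathbb{C}^2$, with coordinates $(s,t)$ and $(s',t')$, along $s\ne0$ and $s'\neq0$ by
$$s'=s^{-1},\qquad t'=s^3t ,$$
and call the result $U$. The curve $\hat C=\{t=0\}\cup\{t'=0\}$ is a $\mathbb{P}^1$. The function $t'$ has divisor $\hat C+3\{s=0\}$ and $\{s=0\}\cdot\hat C=1$, so $\hat C^2=-3$ and $K_U\cdot\hat C=1$.

Fix $n\ge2$ and let $G=\mu_{3n}$ act on $U$ by
$$\zeta\cdot(s,t)=(\zeta s,\zeta^{-3}t),\qquad \zeta\cdot(s',t')=(\zeta^{-1}s',t').$$
The two formulas agree under the gluing. We compute the quotients of the two charts.
\begin{itemize}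
\item On $U_1$ the monomial $s^it^j$ is invariant if and only if $i\equiv3j \pmod{3n}$, that is, $i=3i'$ with $i'\equiv j\pmod n$. Such a monomial is $(s^3t)^{\min(i',j)}$ times a power of $s^{3n}$ or of $t^n$. So the invariants are generated by $x=t^n$, $y=s^{3n}$, $z=s^3t$. They satisfy $xy=z^n$, and since $\mathbb{C}[x,y,z]/(xy-z^n)$ is already a two-dimensional domain, there is no other relation: $U_1/G$ is the $A_{n-1}$ singularity. The elements of order $3$ fix the curve $s=0$ pointwise, so the quotient map is ramified to order $3$ along it.
\item On $U_2$ the invariants are generated by $t'$ and $s'^{\,3n}$. The quotient is smooth, and the quotient map is ramified to order $3n$ along $s'=0$.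
\end{itemize}
The invariant functions
\begin{equation}\label{eq:xieta}
\xi=s^3t=t',\qquad \eta=t^n=t'^{\,n}s'^{\,3n}
\end{equation}
are regular on all of $U$ and vanish on $\hat C$. On the torus $s't'\ne0$ the map $(s',t')\mapsto(\xi,\eta)$ is a homomorphism of tori with kernel $\{t'=1,\ s'^{\,3n}=1\}$, and $G$ acts by multiplication by this kernel. So $U/G\to\mathbb{C}^2$ is birational and contracts the image of $\hat C$ to the origin. For $n=2$, for example, $G=\mu_6$ and $U/G$ is covered by the quadric cone $xy=z^2$, where $(\xi,\eta)=(z,x)$, and a plane with coordinates $\xi$ and $\eta/\xi^2$.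

This is the whole mechanism. Neither the surface $U$ upstairs nor the plane $\mathbb{C}^2$ downstairs depends on $n$. The threefold $(E\times U)/G$ is smooth. But the canonical class is positive on $\hat C$, so the base cannot be the plane; it has to be $U/G$, which carries an $A_{n-1}$ point. The price is ramification of order $3n$ along a curve, as Section~\ref{sec:quot} predicts, and Example~\ref{ex:curve} suggests that this price is bounded in terms of volume.

\section{Toric compactification}\label{sec:toric}

The model $U$, the group and the functions $\xi,\eta$ are all given by monomials, so toric geometry provides a compactification. We use the following standard facts about the normal toric surface defined by a fan in $N\otimes\mathbb{R}$, where $N$ is a lattice of rank two. A ray $\rho$ has a primitive generator $v_\rho\in N$ and defines an invariant curve $D_\rho$; a two-dimensional cone defines a fixed point; a cone $\sigma$ defines an affine chart whose coordinate ring is spanned by the characters $\chi^u$, $u\in N^\vee$, with $u\ge0$ on $\sigma$.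
\begin{enumerate}
\item[(T1)] The surface is complete if and only if the cones cover the plane, and smooth if and only if adjacent generators have determinant $\pm1$. One has $K\sim-\sum_\rho D_\rho$ and $\operatorname{ord}_{D_\rho}\chi^u=u(v_\rho)$.
\item[(T2)] For adjacent rays $D_\rho\cdot D_{\rho'}=1/|\det(v_\rho,v_{\rho'})|$; for distinct nonadjacent rays the curves are disjoint.
\item[(T3)] A sublattice $N'\subset N$ of finite index and a refinement of the fan define a toric morphism, which maps the orbit of a cone $\sigma'$ into the orbit of the smallest cone containing $\sigma'$.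
\item[(T4)] Every divisor $D=\sum c_\rho D_\rho$ with $c_\rho\in\mathbb{Q}$ is $\mathbb{Q}$-Cartier. If $\ell$ is the function that is linear on each cone with $\ell(v_\rho)=c_\rho$, then the pullback of $D$ under a morphism as in (T3) has coefficient $\ell(v')$ along the curve with primitive generator $v'\in N'$. (On a chart, a multiple of $D$ is the divisor of a character; apply (T1).)
\item[(T5)] On a complete toric variety, a $\mathbb{Q}$-Cartier divisor is ample if and only if it is positive on all torus-invariant curves \cite[Thm.~6.3.13]{CLS}.
\end{enumerate}

Let $N=\mathbb{Z}^2$, $w=(1,n)$, and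
$$N'=\mathbb{Z}a+\mathbb{Z}b\subset N,\qquad a=w=(1,n),\quad b=(0,3n).$$
We define three complete toric surfaces.
\begin{itemize}
\item $Q=\mathbb{P}^1\times\mathbb{P}^1$: lattice $N$, rays spanned by $\pm e_1,\pm e_2$, coordinates $\xi=\chi^{e_1^*}$ and $\eta=\chi^{e_2^*}$.
\item $W$: lattice $N$, fan $\Sigma$ with rays spanned by $e_1,w,e_2,-e_1,-w,-e_2$. Their curves are $D_{\pm1}$ (for $\pm e_1$), $D_{\pm2}$ (for $\pm e_2$) and $C_\pm$ (for $\pm w$).
\item $\hat W$: lattice $N'$, rays spanned, in cyclic order, by
$$a,\ b,\ b-a,\ b-2a,\ b-3a,\ -a,\ -b,\ a-b,\ 2a-b,\ 3a-b .$$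
\end{itemize}
In the coordinates of $N$ the first five generators of $\hat W$ are $(1,n)$, $(0,3n)$, $(-1,2n)$, $(-2,n)$, $(-3,0)$, and the other five are their negatives. So the generators go around the origin once, the fan of $\hat W$ refines $\Sigma$, and we obtain surjective toric morphisms
$$\hat W\xrightarrow{\ \hat p\ }W\xrightarrow{\ \pi\ }Q,\qquad \varphi=\pi\circ\hat p .$$
All three fans are symmetric under $v\mapsto-v$, which inverts all characters. Figure~\ref{fig:fan} shows the fan of $\hat W$ in the basis $(a,b)$, in which it does not depend on $n$.

\begin{figure}[ht]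
\centering
\begin{tikzpicture}[scale=1.4]
\foreach \x in {-3,...,3} \foreach \y in {-1,0,1} \fill[gray] (\x,\y) circle (1pt);
\draw[thick] (0,0)--(1,0) (0,0)--(0,1) (0,0)--(-3,1) (0,0)--(-1,0) (0,0)--(0,-1) (0,0)--(3,-1);
\draw[dashed] (0,0)--(-1,1) (0,0)--(-2,1) (0,0)--(1,-1) (0,0)--(2,-1);
\draw[dotted,thick] (1,0)--(0,1)--(-3,1)--(-1,0)--(0,-1)--(3,-1)--cycle;
\node[above right] at (1,0) {$a=w$};
\node[above right] at (0,1) {$b=3ne_2$};
\node[above] at (-1,1) {$b-a$};
\node[above] at (-2,1) {$b-2a$};
\node[left] at (-3,1) {$b-3a=-3e_1$};
\node[below left] at (-1,0) {$-a$};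
\node[below left] at (0,-1) {$-b$};
\node[below] at (1,-1) {$a-b$};
\node[below] at (2,-1) {$2a-b$};
\node[right] at (3,-1) {$3a-b=3e_1$};
\end{tikzpicture}
\caption{The fan of the smooth toric surface $\hat W$, drawn in the basis $(a,b)$ of the lattice $N'$, each ray ending at its primitive generator. The six solid rays are the rays of the fan of $W$. The generators of the four dashed rays lie on the dotted polygon that joins the generators of the solid rays.}
\label{fig:fan}
\end{figure}

To find the local model in $\hat W$, let $a^*,b^*$ be the basis dual to $a,b$. The chart of the cone $\langle a,b\rangle$ has coordinates $t'=\chi^{a^*}$, $s'=\chi^{b^*}$. The basis dual to $3a-b,\ a$ is $-b^*,\ a^*+3b^*$, so the chart of $\langle 3a-b,a\rangle$ has coordinates $s=\chi^{-b^*}$, $t=\chi^{a^*+3b^*}$. Then $s'=s^{-1}$ and $t'=s^3t$: the two charts are $U_2$ and $U_1$, and $\hat C$ is the curve of the ray $a$. On $N'$ we have $e_1^*=a^*$ and $e_2^*=na^*+3nb^*$, so $\varphi|_U$ is given by \eqref{eq:xieta}. The kernel $G=\mu_{3n}$ of the homomorphism of tori $N'\otimes\mathbb{C}^*\to N\otimes\mathbb{C}^*$ acts on $\hat W$, extending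 the action on $U$, and $\hat p$ is $G$-invariant. The symmetry of the fans produces a second copy of $U$ around the ray $-a$. The dashed rays in Figure~\ref{fig:fan} are added because the cones $\pm\langle b,b-3a\rangle$ have determinant $3$ in $N'$; the point of part (d) below is that adding them does not disturb the canonical class.

Let $Q^\circ\subset Q$ be the complement of the four fixed points, and put
$$P=\tfrac13(D_1+D_{-1})+\tfrac1{3n}(D_2+D_{-2})+C_++C_- \quad\text{on } W .$$

\begin{lemma}\label{lem:toric}
\begin{enumerate}
\item[(a)] $\hat W$ is a smooth projective surface, and over the open torus $\hat p$ is \'etale with $G$ acting simply transitively on the fibers.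
\item[(b)] $\pi$ is an isomorphism over $Q^\circ$ and contracts $C_\pm$ to fixed points. The chart of the cone $\langle e_1,w\rangle$ in $W$ is $\operatorname{Spec}\mathbb{C}[x,y,z]/(xy-z^n)$, and its origin maps to a fixed point of $Q$.
\item[(c)] If $R\subset Q^\circ$ is a smooth curve that is closed in $Q$ and meets the toric boundary transversally, then the divisor $\varphi^*R$ is smooth.
\item[(d)] $\hat p^*P\sim-K_{\hat W}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In the basis $(a,b)$ the first six generators are $(1,0)$, $(0,1)$, $(-1,1)$, $(-2,1)$, $(-3,1)$, $(-1,0)$. The five consecutive determinants are $1$, $0+1$, $-1+2$, $-2+3$, $0+1$, all equal to $1$, and the other five follow by symmetry. So $\hat W$ is a smooth complete surface, hence projective. Over the open torus, $\hat p$ is a surjective homomorphism of tori with finite kernel $G$.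

(b) The set $Q^\circ$ is the union of the charts of the four rays $\pm e_1,\pm e_2$. In the fans of $W$ and $\hat W$, every other ray lies in the interior of a quadrant, and every two-dimensional cone meets such an interior. By (T3) the corresponding orbits map to fixed points. So $\pi^{-1}(Q^\circ)$ and $\varphi^{-1}(Q^\circ)$ are the unions of the charts of these same four rays, taken with respect to $N$ and $N'$ respectively. This gives the first sentence and the claim about the origin. The cone $\langle e_1,w\rangle$ equals the cone $\langle 3a-b,a\rangle$ of $U_1$, and the characters of the $N$-torus are the $G$-invariant characters of the $N'$-torus. So the chart of this cone in $W$ is $U_1/G$, computed in Section~\ref{sec:local}.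

(c) Over the open torus $\varphi$ is \'etale. By the proof of (b) and by symmetry, it remains to consider the boundary curves in the charts of $e_1$ and $e_2$. Let $g$ be a local equation of $R$. The chart of $e_1$ in $\hat W$ is $\{t\ne0\}\subset U_1$, with boundary $s=0$ mapping to $\xi=0$. At a point of $R$ on $\xi=0$, transversality means $g_\eta\ne0$, and by \eqref{eq:xieta}
$$\partial_t(g\circ\varphi)=g_\xi\,s^3+g_\eta\,nt^{n-1}=g_\eta\,nt^{n-1}\neq0\quad\text{at } s=0 .$$
The chart of $e_2$ is $\{t'\ne0\}\subset U_2$, with boundary $s'=0$ mapping to $\eta=0$. There $g_\xi\neq0$, and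
$$\partial_{t'}(g\circ\varphi)=g_\xi+g_\eta\,nt'^{\,n-1}s'^{\,3n}=g_\xi\neq0\quad\text{at } s'=0 .$$
Over the fixed points there is nothing to check, since $R$ avoids them.

(d) Let $\ell$ be the function attached to $P$ in (T4): it is linear on the cones of $\Sigma$, with $\ell(\pm e_1)=\frac13$, $\ell(\pm e_2)=\frac1{3n}$, $\ell(\pm w)=1$. The generators in $N'$ of the rays of $\Sigma$ are $\pm3e_1$, $\pm3ne_2$, $\pm w$, and $\ell=1$ on each. The generators $b-a$ and $b-2a$ lie on the segment from $b$ to $b-3a$, which is contained in the single cone $\langle e_2,-e_1\rangle$ of $\Sigma$; since $\ell$ is linear there and equals $1$ at both ends, it equals $1$ on the segment. By symmetry the same holds for $a-b$ and $2a-b$. So $\hat p^*P$ is the sum of all invariant curves of $\hat W$, which is $-K_{\hat W}$ by (T1).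
\end{proof}

By (d) the canonical class of $\hat W$ is pulled back from $W$, but it is anti-effective. A double cover branched along the pullback of a curve in $|2M|$, with $M$ a line bundle on $Q$, adds the pullback of $M$ to the canonical class. So we ask for which $M$ the divisor $\pi^*M-P$ is ample. Let $\mathcal{O}(1,0)$ and $\mathcal{O}(0,1)$ be the classes of the curves $\xi=0$ and $\eta=0$ on $Q$, and $F_1,F_2$ their pullbacks to $W$.

\begin{lemma}\label{lem:ample}
Let $M=\mathcal{O}_Q(2,1)$ and $A=\pi^*M-P$. Then $A$ is ample, so $W$ is projective, and $A^2=\frac83-\frac2n$.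
\end{lemma}

\begin{proof}
Apply (T4) to the curves of the rays $\pm e_1$ and $\pm e_2$ on $Q$. Since $w=e_1+ne_2$, we get
$$F_1\sim D_{\pm1}+C_\pm,\qquad F_2\sim D_{\pm2}+nC_\pm .$$
The projection formula gives $F_1F_2=1$, $F_i^2=0$ and $F_iC_\pm=0$, and (T2) gives $C_+C_-=0$ and $D_{\pm1}C_\pm=1/|\det(e_1,w)|=\frac1n$. From $0=F_1C_\pm=D_{\pm1}C_\pm+C_\pm^2$ we find $C_\pm^2=-\frac1n$. Next,
\begin{align*}
P&\sim_{\mathbb{Q}}\tfrac13(2F_1-C_+-C_-)+\tfrac1{3n}(2F_2-nC_+-nC_-)+C_++C_-\\
&=\tfrac23F_1+\tfrac2{3n}F_2+\tfrac13(C_++C_-),
\end{align*}
and therefore
$$A\sim_{\mathbb{Q}}\tfrac43F_1+\bigl(1-\tfrac2{3n}\bigr)F_2-\tfrac13(C_++C_-).$$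
On the six invariant curves,
\begin{align*}
A\cdot C_\pm&=-\tfrac13C_\pm^2=\tfrac1{3n},\\
A\cdot D_{\pm1}&=A\cdot F_1-A\cdot C_\pm=1-\tfrac2{3n}-\tfrac1{3n}=1-\tfrac1n,\\
A\cdot D_{\pm2}&=A\cdot F_2-nA\cdot C_\pm=\tfrac43-\tfrac13=1 .
\end{align*}
All are positive because $n\geq2$, so $A$ is ample by (T5). Finally,
$$A^2=2\cdot\tfrac43\bigl(1-\tfrac2{3n}\bigr)+\tfrac19\bigl(C_+^2+C_-^2\bigr)=\tfrac83-\tfrac{16}{9n}-\tfrac{2}{9n}=\tfrac83-\tfrac2n. \qedhere$$
\end{proof}

\begin{remark}
For $M=\mathcal{O}_Q(\alpha,\beta)$ the same computation gives $A\cdot D_{\pm1}=\beta-\frac1n$ and $A\cdot D_{\pm2}=\alpha-1$, while $A\cdot C_\pm=\frac1{3n}$ does not change. So $\mathcal{O}_Q(2,1)$ is the smallest choice that makes $A$ ample. The number $\frac1{3n}$ is the equality $K_U\cdot\hat C=1$ seen from below, since $\hat C\to C_+$ has degree $3n$.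
\end{remark}

\section{The double cover and the threefolds}\label{sec:cover}

Recall the construction. Let $V$ be a variety, $L$ a line bundle on $V$, and $R$ the zero divisor of a nonzero section of $L^{2}$. The section makes $\mathcal{O}_V\oplus L^{-1}$ an algebra, whose relative spectrum $h\colon V'\to V$ is given locally by $\theta^2=g$, with $g$ a local equation of $R$. The morphism $h$ is finite and flat of degree two, \'etale outside $R$, and the construction commutes with base change. If $V$ and $R$ are smooth, then $V'$ is smooth and $K_{V'}\sim h^*(K_V+L)$. By flatness every irreducible component of $V'$ dominates $V$; so if $V$ is smooth and $R$ is reduced and nonempty, then $g$ is not a square in $\mathbb{C}(V)$ and $V'$ is irreducible.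

Let $R\in|2M|=|\mathcal{O}_Q(4,2)|$ be general. The system is very ample, so by Bertini's theorem, applied on $Q$ and on each of the four boundary curves, $R$ is smooth, avoids the four fixed points, and meets the toric boundary transversally. Let $Y\to Q$ be the double cover branched along $R$, a smooth projective surface, and set
$$Z=W\times_QY,\qquad S=\hat W\times_QY=\hat W\times_WZ,\qquad
\begin{array}{ccccc}
S&\xrightarrow{\ \tau\ }&Z&\longrightarrow&Y\\
{\scriptstyle h}\downarrow\ &&{\scriptstyle\psi}\downarrow\ &&\downarrow\\
\hat W&\xrightarrow{\ \hat p\ }&W&\xrightarrow{\ \pi\ }&Q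
\end{array}$$
We take the branch curve from $Q$ for two reasons: $\varphi$ is $G$-invariant, so $G$ acts on $S$ through the first factor; and $R$ misses the fixed points, so the local model of Section~\ref{sec:local} is copied \'etale locally to $S$ and $Z$.

\begin{proposition}\label{prop:SZ}
The scheme $S$ is a smooth projective variety of dimension two, and $Z$ is a normal projective variety of dimension two with a point at which it is \'etale over the origin of $xy=z^n$. The morphism $\tau$ satisfies the hypotheses of Lemma~\ref{lem:quot} with the ample divisor $A_Z=\psi^*A$, and $A_Z^2=\frac{16}3-\frac4n$.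
\end{proposition}

\begin{proof}
By base change, $h$ is the double cover of $\hat W$ branched along $\varphi^*R\in|2\varphi^*M|$. This divisor is smooth by Lemma~\ref{lem:toric}(c), and nonempty because $\varphi$ is surjective. So $S$ is smooth, irreducible and projective.

The scheme $Z$ is finite over $W$, hence projective. Over $W\setminus\pi^{-1}(R)$, which contains the preimages of the fixed points of $Q$, it is \'etale over the normal surface $W$, hence normal. Over $\pi^{-1}(Q^\circ)\cong Q^\circ$ it is an open subset of the smooth irreducible surface $Y$. These two open sets cover $Z$, so $Z$ is normal. Every component of $Z$ dominates $W$ and so meets the second open set, which is irreducible; thus $Z$ is irreducible. By Lemma~\ref{lem:toric}(b), $\psi$ is \'etale over the $A_{n-1}$ point of the chart of $\langle e_1,w\rangle$.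

The morphism $\tau$ is the base change of $\hat p$ along $\psi$. So it is surjective and $G$-invariant, and by Lemma~\ref{lem:toric}(a) it is \'etale with simply transitive $G$-action on the fibers over the preimage $Z^\circ$ of the open torus. By the double cover formula and Lemma~\ref{lem:toric}(d),
$$K_S\sim h^*(K_{\hat W}+\varphi^*M)\sim_{\mathbb{Q}}h^*\hat p^*(\pi^*M-P)=\tau^*\psi^*A .$$
Since $\psi$ is finite of degree two, $A_Z$ is ample and $A_Z^2=2A^2$; apply Lemma~\ref{lem:ample}.
\end{proof}

Put $Z_n=Z$ and $X_n=(E\times S)/G$. Lemmas~\ref{lem:quot} and~\ref{lem:iitaka} and Proposition~\ref{prop:SZ} prove every statement of Theorem~\ref{thm:A} except the last.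

\begin{remark}[the mechanism]\label{rem:mech}
The fibration $f\colon X_n\to Z_n$ is isotrivial with general fiber the fixed curve $E$. By (T4), $\hat p^*D_{\pm2}$ has coefficient $3n$ along the curve of $\pm b$. Since $q$ is \'etale, and $h$ is \'etale over the general point of that curve, $f$ has multiple fibers of multiplicity $3n$ over the general points of $\psi^{-1}(D_{\pm2})$; in the same way it has triple fibers over $\psi^{-1}(D_{\pm1})$. The double cover formula on the smooth locus of $W$ gives $K_Z\sim\psi^*(K_W+\pi^*M)$, and $K_W$ is minus the sum of the six invariant curves. Hence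
$$A_Z\sim_{\mathbb{Q}}K_Z+\Delta_n,\qquad \Delta_n=\tfrac23\,\psi^*(D_1+D_{-1})+\bigl(1-\tfrac1{3n}\bigr)\psi^*(D_2+D_{-2}),$$
where the divisors $\psi^*D_{\pm i}$ are reduced because $D_{\pm i}\not\subset\pi^{-1}(R)$. The components of $\psi^*D_{\pm2}$ have log discrepancy $\frac1{3n}$, so no $\epsilon>0$ makes all pairs $(Z_n,\Delta_n)$ $\epsilon$-lc. The conditions on $R$ do not depend on $n$, so one may use the same $R$ for all $n$; then all $Z_n$ are birational to one surface $Y$. Birational boundedness holds in this example, while boundedness fails.
\end{remark}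

\section{Fitting ideals and unboundedness}\label{sec:fitt}

We need an invariant that sees the $n$ in $xy=z^n$ and is bounded in any family. The singular locus with a scheme structure that is compatible with base change does this, and Fitting ideals provide such a structure.

Let $\mathcal{F}$ be a coherent sheaf on a Noetherian scheme, with a local presentation $\mathcal{O}^k\to\mathcal{O}^l\to\mathcal{F}\to0$. The ideal $\mathrm{Fitt}_i(\mathcal{F})$ is generated by the $(l-i)\times(l-i)$ minors of the matrix, and is the unit ideal if $l\le i$. It does not depend on the presentation. Presentations pull back, so Fitting ideals commute with pullback. Adding $r$ generators and no relations shows $\mathrm{Fitt}_{i+r}(\mathcal{F}\oplus\mathcal{O}^r)=\mathrm{Fitt}_i(\mathcal{F})$. For a scheme $V$ of finite type over $\mathbb{C}$ let $\mathcal{W}_e(V)\subset V$ be the closed subscheme defined by $\mathrm{Fitt}_e(\Omega_V)$. If $V$ is a variety of dimension $e$, then $\mathcal{W}_e(V)$ is supported on the singular locus, because $\Omega_V$ is locally free of rank $e$ at smooth points.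

\begin{lemma}\label{lem:bound}
Let $\mathcal{Z}\to T$ be a projective morphism of schemes of finite type and $e\ge0$. There is a constant $c$ such that for every $t\in T$ and every irreducible component $\Lambda$ of $\mathcal{W}_e(\mathcal{Z}_t)$ of maximal dimension, the local ring of $\mathcal{W}_e(\mathcal{Z}_t)$ at the generic point of $\Lambda$ has length at most $c$.
\end{lemma}

\begin{proof}
Let $\mathcal{W}\subset\mathcal{Z}$ be defined by $\mathrm{Fitt}_e(\Omega_{\mathcal{Z}/T})$. Differentials and Fitting ideals commute with base change, so $\mathcal{W}_t=\mathcal{W}_e(\mathcal{Z}_t)$. By generic flatness and Noetherian induction, $T$ is a finite union of locally closed integral subschemes over each of which $\mathcal{W}$ becomes flat. Fix a relatively ample line bundle $\mathcal{H}$ on $\mathcal{Z}$. The polynomial $j\mapsto\chi(\mathcal{W}_t,\mathcal{H}^j)$ is constant along each of these subschemes, so only finitely many polynomials occur. If $\dim\mathcal{W}_t=k$, the leading term is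
$$\frac{j^k}{k!}\sum_{\Lambda}\operatorname{length}(\mathcal{O}_{\mathcal{W}_t,\Lambda})\,(\mathcal{H}^k\cdot\Lambda),$$
the sum running over the $k$-dimensional components. Each $\mathcal{H}^k\cdot\Lambda$ is a positive integer, so each length is at most the sum, which takes finitely many values.
\end{proof}

\begin{lemma}\label{lem:length}
The scheme $\mathcal{W}_2(Z_n)$ is zero-dimensional and has length $n-1$ at some point $p_n$.
\end{lemma}

\begin{proof}
The singular locus of the normal surface $Z_n$ is finite. On $V=\operatorname{Spec}\mathbb{C}[x,y,z]/(xy-z^n)$ the module $\Omega_V$ has generators $dx,dy,dz$ and the single relation $y\,dx+x\,dy-nz^{n-1}dz$. So $\mathrm{Fitt}_2(\Omega_V)$ is generated by the $1\times1$ minors $x,y,z^{n-1}$, and the quotient ring $\mathbb{C}[z]/(z^{n-1})$ has length $n-1$. Let $p_n\in Z_n$ be a point \'etale over the origin of $V$. An \'etale map pulls $\Omega$ back to $\Omega$, hence the Fitting ideal to the Fitting ideal, and it induces an isomorphism of completed local rings. So the length at $p_n$ is $n-1$.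
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
If all $Z_n$ were fibers of one projective morphism of schemes of finite type, Lemmas~\ref{lem:bound} and~\ref{lem:length} would give $n-1\le c$ for all $n$.
\end{proof}

To reach other dimensions we take products: elliptic factors enlarge the fiber without changing the volume, and curves of genus two enlarge the base.

\begin{proposition}\label{prop:products}
Let $2\le e\le d-1$. Then $\mathfrak{F}_e(d,\epsilon,v,\mathcal{I})$ is unbounded for every $\epsilon\in(0,1]$, every $\mathcal{I}$ and every $v\ge e!\,2^{e+1}/3$, already for $X$ smooth and $B=0$.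
\end{proposition}

\begin{proof}
Let $\Gamma$ be a smooth projective curve of genus two and put
$$X_n^{d,e}=X_n\times E^{\,d-e-1}\times\Gamma^{\,e-2},\qquad Z_n^e=Z_n\times\Gamma^{\,e-2}.$$
The first is smooth of dimension $3+(d-e-1)+(e-2)=d$; the second is smooth over $Z_n$, hence normal, of dimension $e$. The morphism $g\colon X_n^{d,e}\to Z_n^e$ induced by $f_n$ has connected general fiber $E^{\,d-e}$. Since $K_E\sim0$, we have $K_{X_n^{d,e}}\sim_{\mathbb{Q}}g^*H_n$, where $H_n$ is the sum of the pullbacks of $A_{Z_n}$ and of $K_\Gamma$ from the $e-2$ curve factors. This $H_n$ is ample. In the expansion of $H_n^e$ only the monomial of degree two in $A_{Z_n}$ and degree one in each $K_\Gamma$ is nonzero, and its coefficient is $e!/2$. Lemma~\ref{lem:iitaka} shows that $g$ is the Iitaka fibration and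
$$\operatorname{Ivol}(K_{X_n^{d,e}})=\frac{e!}{2}\,2^{e-2}\Bigl(\frac{16}3-\frac4n\Bigr)<\frac{e!\,2^{e+1}}{3}.$$
As in Corollary~\ref{cor:no}, the pairs $(X_n^{d,e},0)$ satisfy (1), so $Z_n^e\in\mathfrak{F}_e(d,\epsilon,v,\mathcal{I})$.

The sheaf $\Omega_{Z_n^e}$ is the direct sum of the pullback of $\Omega_{Z_n}$ and a locally free sheaf of rank $e-2$. So $\mathrm{Fitt}_e(\Omega_{Z_n^e})$ is the pullback of $\mathrm{Fitt}_2(\Omega_{Z_n})$, that is, $\mathcal{W}_e(Z_n^e)=\mathcal{W}_2(Z_n)\times\Gamma^{\,e-2}$. By Lemma~\ref{lem:length} this scheme has pure dimension $e-2$ and length $n-1$ at the generic point of $\{p_n\}\times\Gamma^{\,e-2}$. By Lemma~\ref{lem:bound} the varieties $Z_n^e$ are not bounded.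
\end{proof}

\section{The bounded cases}\label{sec:bounded}

If $e=0$, then $Z$ is a point. If $e=d$, then $K_X+B$ is big, and boundedness is the theorem of Hacon, McKernan and Xu. The remaining case is $e=1$, where we show that the volume bounds the genus of the base. The argument uses only that $(X,B)$ is lc; neither $\epsilon$ nor $\mathcal{I}$ plays a role.

A torsion-free coherent sheaf $\mathcal{F}$ on a smooth projective variety is \emph{weakly positive} if for every ample line bundle $H$ and every integer $\alpha>0$ there is an integer $\beta>0$ such that $(\operatorname{Sym}^{\alpha\beta}\mathcal{F})^{\vee\vee}\otimes H^{\beta}$ is generated by global sections over a nonempty open set. For a line bundle $\mathcal{F}$ on a curve this gives $\alpha\deg\mathcal{F}+\deg H\ge0$ for all $\alpha$, hence $\deg\mathcal{F}\ge0$. We use Campana's theorem \cite[Thm.~4.13]{Campana}: \emph{for a fibration $g\colon X'\to Z'$ of smooth projective varieties, with $(X',B')$ log smooth and lc and $mB'$ integral, the sheaf $g_*\mathcal{O}_{X'}(m(K_{X'/Z'}+B'))$ is weakly positive.} Here log smooth means that the support of $B'$ has simple normal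 crossings.

\begin{proposition}\label{prop:curve}
Let $(X,B)$ be an lc pair with $\kappa(K_X+B)=1$. Then $Z=\operatorname{Proj}\bigoplus_mH^0(X,\mathcal{O}_X(\lfloor m(K_X+B)\rfloor))$ is a smooth projective curve, and its genus $\gamma$ satisfies $2\gamma-2\le\operatorname{Ivol}(K_X+B)$.
\end{proposition}

\begin{proof}
\emph{Step 1: a log smooth model.} Choose $m_0$ such that $m_0B$ is integral, $m_0(K_X+B)$ is Cartier, and the image of the map defined by $|m_0(K_X+B)|$ is a curve. Let $\mu\colon X'\to X$ be a log resolution of $(X,B)$ on which the moving part of $|\mu^*m_0(K_X+B)|$ is base point free. Let $B'=\mu_*^{-1}B+\operatorname{Exc}(\mu)$, with $\operatorname{Exc}(\mu)$ reduced. Then $(X',B')$ is log smooth with coefficients in $[0,1]$, hence lc, and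
$$K_{X'}+B'=\mu^*(K_X+B)+\sum_i a(\Lambda_i,X,B)\,\Lambda_i,$$
where the $\Lambda_i$ are the exceptional divisors. The sum is effective because $(X,B)$ is lc. Put $D=m_0(K_{X'}+B')$. Pushforward and pullback of divisors of rational functions give
\begin{equation}\label{eq:sections}
H^0(X',kD)=H^0(X,km_0(K_X+B))\qquad(k\ge0).
\end{equation}
Let $X'\xrightarrow{g}Z'\to\mathbb{P}^N$ be the Stein factorization of the morphism defined by the moving part. Then $g_*\mathcal{O}_{X'}=\mathcal{O}_{Z'}$, and $Z'$ is a normal, hence smooth, projective curve. Let $H_0\geq0$ be the pullback to $Z'$ of a general hyperplane. It is ample, there is a nonconstant function $\lambda\in\mathbb{C}(Z')$ with $\operatorname{div}\lambda+H_0\ge0$, and $D\sim D_0:=g^*H_0+\Phi$ with $\Phi\ge0$.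

\emph{Step 2: the sheaves $\mathcal{F}_k=g_*\mathcal{O}_{X'}(kD_0)$ have rank one.} We show that every local section, viewed as a rational function on $X'$, lies in $\mathbb{C}(Z')$. First, $\mathbb{C}(Z')$ is algebraically closed in $\mathbb{C}(X')$: a function algebraic over $\mathbb{C}(Z')$ is integral over $\mathcal{O}(V)$ for some affine open $V\subset Z'$, so it is regular on the normal variety $g^{-1}(V)$, and $\mathcal{O}(g^{-1}V)=\mathcal{O}(V)$. Now let $\phi\ne0$ satisfy $\operatorname{div}\phi+kD_0\ge0$ on $X'$ with $k\ge1$. If $\phi\notin\mathbb{C}(Z')$, then $\phi$ and $\lambda$ are algebraically independent. But $1,\lambda,\phi$ are all sections of $\mathcal{O}_{X'}(kD_0)$, so $|kD|$ would have image of dimension $\ge2$, which contradicts $\kappa(K_X+B)=1$ by \eqref{eq:sections}. Finally let $\phi\neq0$ be a section of $\mathcal{F}_k$ over a nonempty open $V\subset Z'$. The components of $\operatorname{div}\phi+kD_0$ with negative coefficient lie in fibers over the finite set $Z'\setminus V$. By Riemann--Roch, for $j\gg0$ there is $\omega\in\mathbb{C}(Z')^*$ such that $\operatorname{div}\omega+jH_0$ is effective with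 multiplicities along $Z'\setminus V$ so large that
$$\operatorname{div}(\phi\omega)+(k+j)D_0\ \ge\ \operatorname{div}\phi+kD_0+g^*(\operatorname{div}\omega+jH_0)\ \ge\ 0 .$$
By the global case $\phi\omega\in\mathbb{C}(Z')$, so $\phi\in\mathbb{C}(Z')$.

\emph{Step 3: $Z=Z'$.} For a point $z\in Z'$ let $\delta_z$ be the minimum of $\operatorname{mult}_\Lambda D_0/\operatorname{mult}_\Lambda g^*z$ over the components $\Lambda$ of $g^{-1}(z)$, and let $\Delta=\sum_z\delta_z\,z$, a finite sum with $\Delta\ge H_0$. For $\phi\in\mathbb{C}(Z')^*$, the divisor $\operatorname{div}\phi+kD_0$ is automatically effective along horizontal components, and it is effective along all components of $g^{-1}(z)$ if and only if $\operatorname{ord}_z\phi\ge-k\delta_z$. With Step 2 this gives $\mathcal{F}_k=\mathcal{O}_{Z'}(\lfloor k\Delta\rfloor)$, compatibly with multiplication. Since $\deg\Delta>0$, passing to degrees $k$ with $k\Delta$ integral and using \eqref{eq:sections} gives $Z=Z'$.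

\emph{Step 4: the estimate.} Let $m=km_0$ with $k\geq1$. By the projection formula, $g_*\mathcal{O}_{X'}(m(K_{X'/Z}+B'))\cong\mathcal{F}_k\otimes\mathcal{O}_Z(-mK_Z)$. This line bundle is weakly positive by Campana's theorem, so $\deg\mathcal{F}_k\ge m(2\gamma-2)$. By \eqref{eq:sections} and Riemann--Roch,
$$h^0(X,m(K_X+B))=h^0(Z,\mathcal{F}_k)\ge m(2\gamma-2)+1-\gamma .$$
Since $\kappa(K_X+B)=1$, dividing by $m$ and letting $k\to\infty$ gives the claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The cases $e=0$ and $e=d$ were treated at the beginning of this section, and the case $2\le e\le d-1$ is Proposition~\ref{prop:products}. Let $e=1$. By Proposition~\ref{prop:curve}, every $Z\in\mathfrak{F}_1(d,\epsilon,v,\mathcal{I})$ is a smooth projective curve of genus $\gamma<\frac{v+2}{2}$. A line bundle of degree $2\gamma+1$ embeds such a curve in $\mathbb{P}^{\gamma+1}$ with Hilbert polynomial $(2\gamma+1)j+1-\gamma$. So $Z$ is a fiber of the universal family over one of finitely many Hilbert schemes, and $\mathfrak{F}_1(d,\epsilon,v,\mathcal{I})$ is bounded.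
\end{proof}

\begin{thebibliography}{9}

\bibitem{Campana}
F. Campana, \emph{Orbifolds, special varieties and classification theory}, Ann. Inst. Fourier 54 (2004).

\bibitem{CLS}
Cox, Little and Schenck, \emph{Toric Varieties}.

\bibitem{Li}
Zhan Li, \emph{Boundedness of the base varieties of certain fibrations}, arXiv:2002.06565 (2020).

\end{thebibliography}
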